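# Local rings for which $\operatorname{reg}(G(R)/I_n^*)/n$ has no limit

## 1. A principal ideal whose regularity ratio sweeps out an interval

**Theorem 1.** Let $k$ be a field of characteristic $p>0$ and let $q\ge 3$ be a power of $p$. There are a complete local ring $R$ with residue field $k$ and $\dim R=3$, and a principal ideal $I=ZR$ with $\dim R/I=2$, such that the numbers $r_n:=\operatorname{reg}(G(R)/I_n^*)$ satisfy

1. $(1+\frac q2)\,n\le r_n\le qn$ for all $n\ge 1$;
2. $r_n=qn$ for $n=q^m$, $m\ge 0$;
3. $r_n=(1+\frac q2)\,n$ for $n=2(q-1)q^m$, $m\ge 0$.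

Since $q>1+\frac q2$ for $q\ge 3$, the limit $\lim_{n\to\infty} r_n/n$ does not exist. The set of limit points of the sequence $(r_n/n)$ is exactly $[1+\frac q2,\,q]$.

Here is what the symbols mean. All local rings are Noetherian. For a local ring $(R,\mathfrak m)$ with residue field $k$, $G(R)=\bigoplus_{i\ge0}\mathfrak m^i/\mathfrak m^{i+1}$ is the associated graded ring, a standard graded $k$-algebra. For a proper ideal $I$, the associated graded ring $G(R/I^n)$ is a quotient $G(R)/I_n^*$, where $I_n^*$ is the homogeneous ideal generated by the initial forms of the elements of $I^n$. The symbol $\operatorname{reg}$ is Castelnuovo–Mumford regularity. The question, posed as open by Juergen Herzog, Le Tuan Hoa and Ngo Viet Trung in "Asymptotic linear bounds for the Castelnuovo-Mumford regularity", arXiv:math/0101086 (2001), is whether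
$$\lim_{n\to\infty}\frac{\operatorname{reg}(G(R)/I_n^*)}{n}$$
always exists as a finite real number. Theorem 1 says no.

For $q=3$ the first values look like this (the value at $n=2$ is computed in Section 5, the others come from clauses 2 and 3):

| $n$ | 1 | 2 | 3 | 4 | 9 | 12 |
|---|---|---|---|---|---|---|
| $r_n$ | 3 | 5 | 9 | 10 | 27 | 30 |
| $r_n/n$ | 3 | 5/2 | 3 | 5/2 | 3 | 5/2 |

The ratio returns to $3$ at every power of $3$ and to $5/2$ at every $4\cdot 3^m$.

There are two positive results, which we also prove in full. A local ring is *analytically unramified* if its completion has no nonzero nilpotents.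

**Theorem 2.** If $G(R/I^n)$ is Cohen–Macaulay for all $n\gg 0$ (for example if $I$ is $\mathfrak m$-primary), then $\lim \operatorname{reg}(G(R)/I_n^*)/n$ exists and is finite.

**Theorem 3.** If $R$ is analytically unramified and $\dim R/I\le 1$, then $\lim\operatorname{reg}(G(R)/I_n^*)/n$ exists and is finite.

The ring in Theorem 1 has positive characteristic, is not reduced, and has $\dim R/I=2$. These notes do not decide whether there are counterexamples with $R$ reduced, or with residue characteristic $0$, or with $\dim R/I=1$ and $R$ not analytically unramified.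

## 2. Initial forms and Castelnuovo–Mumford regularity

**Definition (initial forms).** For $0\ne u\in R$ let $i$ be the largest integer with $u\in\mathfrak m^i$ (the order of $u$). The class $u^*$ of $u$ in $\mathfrak m^i/\mathfrak m^{i+1}$ is the initial form of $u$. For an ideal $J$ let $J^*\subseteq G(R)$ be the ideal generated by the initial forms of elements of $J$; its degree-$i$ part is $(J\cap\mathfrak m^i+\mathfrak m^{i+1})/\mathfrak m^{i+1}$.

The kernel of $G(R)\to G(R/J)$ in degree $i$ is $\bigl(\mathfrak m^i\cap(J+\mathfrak m^{i+1})\bigr)/\mathfrak m^{i+1}$, and $\mathfrak m^i\cap(J+\mathfrak m^{i+1})=(J\cap\mathfrak m^i)+\mathfrak m^{i+1}$ by the modular law. So $G(R/J)=G(R)/J^*$. We write $I_n^*=(I^n)^*$. The same definitions and the same computation apply to a submodule $U$ of a module $M$ filtered by the powers of an ideal: $G(M/U)=G(M)/U^*$. Since $u^*v^*$ is either $0$ or $(uv)^*$, we have $J^*L^*\subseteq (JL)^*$, and hence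
$$I_n^*I_m^*\subseteq I_{n+m}^*,\qquad (I_1^*)^n\subseteq I_n^*\subseteq I_1^*.\tag{1}$$

*Example.* Let $R=k[[X,Y]]$ and $J=(X^2+Y^3,\,XY)$. The generators have initial forms $X^2$ and $XY$, but $J$ also contains $Y(X^2+Y^3)-X\cdot XY=Y^4$. So $J^*\supseteq(X^2,XY,Y^4)$, and $k[X,Y]/(X^2,XY,Y^4)$ has dimension $5$, with basis $1,X,Y,Y^2,Y^3$. The length of $R/J$ is the intersection multiplicity of $X^2+Y^3$ with $XY$, which is $3+2=5$, and $G(R/J)$ has the same length. So $J^*=(X^2,XY,Y^4)$: initial forms of generators need not generate.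

**Definition (regularity).** For a finitely generated graded module $N\ne0$ over a standard graded $k$-algebra $G$,
$$\operatorname{reg}N=\max\{i+j:\ H^i_{G_+}(N)_j\ne 0\},$$
and $\operatorname{reg}0=-\infty$.

We use the following textbook facts.

* **(F1)** $H^i_J(N)$ depends only on the radical of $J+\operatorname{Ann}N$. In particular, if $S\to G$ is a finite homomorphism of standard graded $k$-algebras, then $G/S_+G$ has finite length, so $\sqrt{S_+G}=G_+$, and regularity over $G$ equals regularity over $S$. When $S$ is a polynomial ring, it agrees with the definition by minimal free resolutions.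
* **(F2)** For $0\to N'\to N\to N''\to 0$ exact, the long exact sequence gives $\operatorname{reg}N'\le\max(\operatorname{reg}N,\operatorname{reg}N''+1)$ and $\operatorname{reg}N''\le\max(\operatorname{reg}N,\operatorname{reg}N'-1)$. For the first: if $H^i(N')_j\ne0$, then $H^i(N)_j\neq 0$ or $H^{i-1}(N'')_j\ne0$. The second is similar.
* **(F3)** $\operatorname{reg}N(-b)=\operatorname{reg}N+b$; the regularity of a direct sum is the maximum; a polynomial ring over a field has regularity $0$; a nonzero module of finite length has regularity equal to its top degree.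
* **(F4)** If $z\in G_1$ is a nonzerodivisor on $N\neq 0$, then $\operatorname{reg}N/zN=\operatorname{reg}N$. Indeed, apply (F2) to $0\to N(-1)\to N\to N/zN\to0$. It gives $\operatorname{reg}N/zN\le\operatorname{reg}N$ and $\operatorname{reg}N+1\le\max(\operatorname{reg}N,\operatorname{reg}N/zN+1)$.
* **(F5)** $N$ is generated in degrees $\le\operatorname{reg}N$. (Write $G$ as a quotient of a polynomial ring $S$; the generator degrees over $S$ and over $G$ agree, and over $S$ they are bounded by the regularity read from the resolution.)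

*Example.* Let $N=k[X,Y]/(X^2,XY)$. The submodule $T=kX$ has finite length with top degree $1$, and $N/T=k[Y]$ has regularity $0$. The sequence $0\to T\to N\to k[Y]\to0$ shows $H^0(N)=T$ and $H^1(N)=H^1(k[Y])$, so $\operatorname{reg}N=1$.

## 3. Three families where the regularity is linear

*The maximal ideal.* If $I=\mathfrak m$ and $\mathfrak m^n\ne\mathfrak m^{n-1}$ for all $n$, then $G(R)/I_n^*=\bigoplus_{i<n}\mathfrak m^i/\mathfrak m^{i+1}$ and $\operatorname{reg}=n-1$.

*A principal ideal when $G(R)$ is a domain.* Let $I=hR$ with $h\in\mathfrak m$, $h\neq0$, of order $d\ge1$. Then $(uh^n)^*=u^*(h^*)^n$, so $I_n^*=(h^*)^nG(R)\cong G(R)(-nd)$. Let $\gamma=\operatorname{reg}G(R)$. By (F2), $\operatorname{reg}(G(R)/I_n^*)\le\max(\gamma,nd+\gamma-1)=nd+\gamma-1$ and $nd+\gamma\le\max(\gamma,\operatorname{reg}(G(R)/I_n^*)+1)$. So $\operatorname{reg}(G(R)/I_n^*)=nd+\gamma-1$, and the limit is $d$. A counterexample with a principal ideal must therefore have zero divisors in $G(R)$.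

*An ideal with torsion.* Let $R=k[[X,Y]]$ and $I=X\mathfrak m=(X^2,XY)$. Then $I_n^*=X^n(X,Y)^n$. Since $k[X,Y]/(X,Y)^n$ has top degree $n-1$, the ideal $(X,Y)^n$ has regularity $n$. So $\operatorname{reg}I_n^*=2n$ and $\operatorname{reg}(G(R)/I_n^*)=2n-1$. The limit is $2$.

## 4. Subadditivity, the proof of Theorem 2, and the point where it stops

The inclusions (1) suggest the first thing to try: find a subadditive sequence close to $r_n$ and apply Fekete's lemma, which says that $e_n/n\to\inf_n e_n/n$ when $e_n\ge0$ and $e_{n+m}\le e_n+e_m$.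

**Step 1: reduction to an infinite residue field.** The purpose is to have linear parameters. Replace $R$ by $R(u):=R[u]_{\mathfrak mR[u]}$. Then $G(R(u))=G(R)\otimes_kk(u)$, and $G(R(u)/I^nR(u))=G(R/I^n)\otimes_kk(u)$, so $I_n^*$ undergoes the same base change. Local cohomology commutes with this flat base change, so regularities do not change; nor do $\dim R/I$, the Cohen–Macaulay property of $G(R/I^n)$, or the property of being $\mathfrak m$-primary.

Analytic unramifiedness is preserved as well, which we need in Section 10. If $\hat R$ is reduced, then $\hat R(u)=\hat R[u]_{\mathfrak m\hat R[u]}$ is reduced. It is also excellent, being a localization of a finitely generated algebra over a complete local ring, so its completion is reduced. This completion is also the completion of $R(u)$, because both rings have the quotients $(R/\mathfrak m^s)(u)$.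

So in this section and in Section 10 the residue field is infinite, and $G:=G(R)$.

**Step 2: a subadditive sequence.** Let $\underline z\subset G_1$ be a linear system of parameters of $G/I_1^*$. By (1), $I_n^*$ and $I_1^*$ have the same radical, so $\underline z$ is a system of parameters of every $G/I_n^*$. Put
$$e_n=\min\{i:\ G_i\subseteq I_n^*+\underline zG\}<\infty .$$
The inclusion then holds in all degrees $\ge e_n$, since $G_{i+1}=G_1G_i$. Further,
$$G_{e_n+e_m}=G_{e_n}G_{e_m}\subseteq(I_n^*+\underline zG)(I_m^*+\underline zG)\subseteq I_{n+m}^*+\underline zG ,$$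
so $e_{n+m}\le e_n+e_m$. By Fekete's lemma, $\lim e_n/n$ exists and is finite.

**Step 3: comparison with the regularity, which proves Theorem 2.** If $G/I_n^*=G(R/I^n)$ is Cohen–Macaulay, then $\underline z$ is a regular sequence on it. By (F4) and (F3), $\operatorname{reg}(G/I_n^*)$ is the top degree of $G/(I_n^*+\underline zG)$, which is $e_n-1$. This holds for all $n\gg0$, so $\lim\operatorname{reg}(G/I_n^*)/n=\lim e_n/n$. If $I$ is $\mathfrak m$-primary, then $G/I_n^*$ has finite length and is Cohen–Macaulay. This proves Theorem 2. $\blacksquare$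

Cohen–Macaulayness was used exactly once, in Step 3, to say that $e_n-1$ is the regularity. Steps 1 and 2 need nothing. Without the hypothesis, $e_n$ misses whatever part of the local cohomology does not survive to $G/(I_n^*+\underline zG)$. In the examples below (Section 6) we shall find $e_n=\max(n,2)$ while $r_n\ge(1+\frac q2)n$, so subadditivity of $e_n$ carries no information there. The numbers $r_n+1$ themselves are not subadditive: for $q=3$, Theorem 1 gives $r_{27}+1=82$, whereas $(r_{12}+1)+(r_{12}+1)+(r_3+1)=31+31+10=72$.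

## 5. Approximating $x+x^q+x^{q^2}+\cdots$ by rational functions

This section contains the source of the oscillation and uses no local algebra. From here through Section 9, $k$ has characteristic $p>0$ and $q\ge3$ is a power of $p$. In the polynomial ring $k[c,t]$ put
$$x=c-c^q,\qquad Y=t,\qquad X=tx,\qquad A=k[X,Y].$$
Since $x$ is transcendental over $k$, the elements $X,Y$ are algebraically independent. Grade $k[c,t]$ by $t$-degree, called *weight*. As $X^iY^{d-i}=t^dx^i$, we have $A_d=t^d\,k[x]_{\le d}$, where $k[x]_{\le d}$ denotes polynomials of degree $\le d$ (zero if $d<0$). So on $A$ weight is the usual degree. For $a\in A_d$ we write $a(x)$ for the polynomial with $a=t^da(x)$.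

The ring $k[c]$ is free over $k[x]$ with basis $1,c,\dots,c^{q-1}$: these generate because $c^q=c-x$, and they are independent because $\deg_c(c^la(x))=l+q\deg a$ takes different residues mod $q$ for different $l$.

**Definition.** For $j\ge2$ let $V_j\subseteq A^2$ be the graded submodule with
$$(V_j)_d=\{(a,b)\in A_d^2:\ c^j\mid a(x)+b(x)c\ \text{ in } k[c]\}.$$

Since $x=c(1-c^{q-1})$ is $c$ times a unit of $k[[c]]$, we have $k[[c]]=k[[x]]$. From $c=x+c^q$ we get $c=x+x^q+c^{q^2}=\cdots$, so $c=\xi:=\sum_{i\ge0}x^{q^i}$ as a power series in $x$. Thus $V_j$ records pairs of polynomials of degree $\le d$ with $a+b\xi\equiv0$ modulo $x^j$; when $b(0)\neq 0$ this says that $-a/b$ approximates $\xi$ to order $j$. Counting $2(d+1)$ unknowns against $j$ equations, a nonzero solution must exist once $2(d+1)>j$, that is, for $d$ about $j/2$. But the gaps in $\xi$ make its partial sums unusually good: $\sum_{i<m}x^{q^i}$ has degree only $q^{m-1}$ and is correct to order $q^m$. Good approximations appear for $j$ near $q^m$ and are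 exhausted some way above it.

*By hand for $q=3$.* Since $c-x=c^3$, the pair $(-X,Y)$ lies in $(V_3)_1$. In degree $1$ modulo $c^4$, the four elements $1,\ c,\ x=c-c^3,\ cx\equiv c^2$ are independent, so $(V_4)_1=0$. In degree $2$ modulo $c^6$, the six elements are
$$1,\quad c,\quad x=c-c^3,\quad cx=c^2-c^4,\quad x^2\equiv c^2+c^4,\quad cx^2\equiv c^3+c^5$$
(using $-2=1$). They are independent, because $c^2-c^4$ and $c^2+c^4$ are. So $(V_6)_2=0$. On the other hand $c-x-x^3=c^9$ gives a nonzero element of $(V_9)_3$.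

**Lemma 1.** For $j\ge2$, $V_j\cong A(-\alpha_j)\oplus A(-\beta_j)$ with $1\le\alpha_j\le\beta_j$ and $\alpha_j+\beta_j=j$. For $d\ge\beta_j-1$ the map $\phi_{j,d}:A_d^2\to k[c]/c^j$, $(a,b)\mapsto a(x)+b(x)c$, is surjective. Moreover $\beta_j\le\beta_{j+1}\le\beta_j+1$.

*Proof.* **Freeness.** We show that $V_j$ is free by bounding a projective dimension. The map $A^2\to(k[c]/c^j)[Y]$, $(a,b)\mapsto(a(x)+b(x)c)Y^d$ on $A_d^2$, is graded and $A$-linear when $X$ acts on the target as $xY$. Its kernel is $V_j$. So $A^2/V_j$ embeds in a module on which $Y$ is a nonzerodivisor; it has depth $\ge1$, hence projective dimension $\le1$ by Auslander–Buchsbaum, and $V_j$ is graded free. Its rank is $2$, because $X^jA^2\subseteq V_j$. Write $\alpha_j\le\beta_j$ for the degrees of its generators.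

**Degrees.** We count dimensions. Since $x$ generates the maximal ideal of $k[c]/c^j$, the powers $1,x,\dots,x^{j-1}$ span it, and $\phi_{j,d}$ is surjective for $d\ge j-1$. So for $d\gg0$,
$$j=\dim(A^2/V_j)_d=2(d+1)-(d-\alpha_j+1)-(d-\beta_j+1)=\alpha_j+\beta_j.$$
The formula $\dim A_{d-\beta_j}=d-\beta_j+1$ is valid for all $d\ge\beta_j-1$, and so is the corresponding one for $\alpha_j$. So $\phi_{j,d}$ has rank $j$ for all such $d$, hence is surjective. If constants $a,b$ satisfy $c^2\mid a+bc$, then $a=b=0$, so $(V_j)_0=0$ and $\alpha_j\ge1$.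

**Growth.** We compare $j$ with $j+1$. Let $d=\beta_j-2\ge0$. If $d\ge\alpha_j-1$, then $\phi_{j,d}$ has rank $2(d+1)-(d-\alpha_j+1)=d+1+\alpha_j=j-1$. Otherwise $\beta_j<\alpha_j+1$, so $\alpha_j=\beta_j$, and the rank is at most $2(d+1)=j-2$. Either way $\phi_{j,\beta_j-2}$ is not surjective. Then $\phi_{j+1,\beta_j-2}$ is not surjective either, since $\phi_{j,d}$ is $\phi_{j+1,d}$ followed by $k[c]/c^{j+1}\to k[c]/c^j$. By the surjectivity already proved for $j+1$, $\beta_j-2<\beta_{j+1}-1$, that is, $\beta_{j+1}\ge\beta_j$. If $\beta_j=1$ this inequality is trivial. Also $V_{j+1}\subseteq V_j$ gives $\alpha_{j+1}\ge\alpha_j$, as $\alpha_j$ is the least degree of a nonzero element of $V_j$. Since $\alpha_j+\beta_j$ grows by $1$, we get $\beta_{j+1}-\beta_j\in\{0,1\}$. $\square$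

The hand computations for $q=3$ now read $(\alpha_3,\beta_3)=(1,2)$, $(\alpha_4,\beta_4)=(2,2)$ and $(\alpha_6,\beta_6)=(3,3)$: in the last two cases no solution has degree $<j/2$, so $\alpha_j=\beta_j=j/2$.

For $m\ge1$ let $N^{(m)}=\sum_{i=0}^{m-1}x^{q^i}$. Raising to the power $q^i$ is additive, so $x^{q^i}=c^{q^i}-c^{q^{i+1}}$, and the sum telescopes:
$$c-N^{(m)}(x)=c^{q^m},\qquad \deg_xN^{(m)}=q^{m-1}.\tag{2}$$

**Lemma 2.** (a) $\alpha_j\ge(j-1)/q$. (b) For $m\ge1$,
$$\alpha_j\ge\min\bigl\{\min(j,q^m)-q^{m-1},\ \ j-q^m+q^{m-1}\bigr\}.$$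

*Proof.* Let $(a,b)\ne0$ with $a,b\in k[x]_{\le d}$ and $c^j\mid g:=a+bc$. Then $g\ne0$, because $1,c$ are independent over $k[x]$. We bound $d$ from below.

(a) $j\le\deg_cg\le qd+1$.

(b) We compare $g$ with the good approximation (2). Put
$$e:=a+bN^{(m)}=g-b\,(c-N^{(m)})=g-bc^{q^m}\in k[x].$$
Then $\deg_xe\le d+q^{m-1}$ and $c^{\min(j,q^m)}\mid e$. If $e\ne0$, then, since $x$ is $c$ times a unit at $c=0$, $\min(j,q^m)\le\operatorname{ord}_ce=\operatorname{ord}_xe\le\deg_xe\le d+q^{m-1}$. This gives $d\ge\min(j,q^m)-q^{m-1}$. If $e=0$, then $b\ne0$ (otherwise $a=0$ too) and $a=-bN^{(m)}$, so $\deg b\le d-q^{m-1}$. Now $g=bc^{q^m}$, and $j\le\operatorname{ord}_cg=\operatorname{ord}_xb+q^m\le d-q^{m-1}+q^m$. This gives $d\ge j-q^m+q^{m-1}$. $\square$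

**Corollary 3.** Recall $\beta_j=j-\alpha_j\ge j/2$.

1. If $j=q^m$ with $m\ge1$, then $\alpha_j=q^{m-1}$ and $\beta_j=q^m-q^{m-1}$.
2. If $j=2(q^m-q^{m-1})$ with $m\ge1$, then $\alpha_j=\beta_j=j/2$.
3. For all $n\ge1$, $\frac{qn}2\le\beta_{qn}\le(q-1)n$.

*Proof.* (1) By (2), the pair $(-N^{(m)},1)$ gives a nonzero element of $(V_j)_d$ with $d=q^{m-1}$, so $\alpha_j\le q^{m-1}$. Lemma 2(b) gives $\alpha_j\ge\min(q^m-q^{m-1},q^{m-1})=q^{m-1}$.

(2) Here $j\ge q^m$, because $q^m\ge2q^{m-1}$. The first entry in Lemma 2(b) is $q^m-q^{m-1}$, and the second is $j-q^m+q^{m-1}=q^m-q^{m-1}$. So $\alpha_j\ge j/2$, and $\alpha_j\le j/2$ always.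

(3) Lemma 2(a) gives $\alpha_{qn}\ge n-\frac1q$, hence $\alpha_{qn}\ge n$ because $\alpha_{qn}$ is an integer. So $\beta_{qn}\le(q-1)n$. $\square$

So $\beta_j/j$ oscillates between $\frac12$ and $1-\frac1q$. It remains to build a local ring whose regularities read off $\beta_{qn}$.

## 6. Idealization, and two choices of weights

**Definition (idealization).** For a ring $P$ and a $P$-module $W$, the ring $P\ltimes W$ is $P\oplus W$ with $(p,w)(p',w')=(pp',pw'+p'w)$; in particular $W^2=0$.

*Example.* $k[[X]]\ltimes k[[X]]=k[[X,\epsilon]]/(\epsilon^2)$, with $G=k[X]\oplus k[X](-1)$: the second summand is shifted because $\epsilon$ has order $1$.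

The next lemma turns a question about rings into one about initial modules. Let $\widehat M=\bigoplus_{l=0}^{q-1}k[[X,Y]]\varepsilon_l$ be free of rank $q$, let $\theta$ be any $k[[X,Y]]$-linear endomorphism of $\widehat M$, and let $f=Y\theta$. Let $P=k[[X,Y,Z]]$ act on $\widehat M$ with $Z$ acting as $f$; power series in $Z$ act because $f^i\widehat M\subseteq Y^i\widehat M$. Put
$$R=P\ltimes\widehat M,\qquad I=ZR,\qquad U_n=(\theta^n\widehat M)^*\subseteq G(\widehat M)=\bigoplus_lA\varepsilon_l\cong A^q .$$
Here $\widehat M$ is filtered by the submodules $(X,Y)^i\widehat M$, so in $G(\widehat M)$ all $\varepsilon_l$ have degree $0$.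

**Lemma 4.** $R$ is a complete local ring with residue field $k$, $\dim R=3$ and $\dim R/I=2$. If $n\ge1$ and $\theta^n\ne0$, then $\operatorname{reg}(G(R)/I_n^*)=n+\operatorname{reg}_AU_n$.

*Proof.* **The ring.** $R$ is finite over $P$, hence Noetherian and complete. It is local with maximal ideal $\mathfrak m=\mathfrak n\oplus\widehat M$, where $\mathfrak n=(X,Y,Z)P$. Modulo the nilpotent ideal $\widehat M$, the rings $R$ and $R/I$ become $P$ and $P/ZP$, of dimensions $3$ and $2$.

**Powers.** We find the filtration on $R/I^n$. Since $Z\widehat M\subseteq Y\widehat M$, we have $\mathfrak n^i\widehat M=(X,Y)^i\widehat M$, so for $i\ge1$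
$$\mathfrak m^i=\mathfrak n^i\oplus(X,Y)^{i-1}\widehat M,\qquad I^n=Z^nP\oplus f^n\widehat M .$$
Hence, as $k[X,Y,Z]$-modules,
$$G(R/I^n)=k[X,Y,Z]/(Z^n)\ \oplus\ Q_n(-1),\qquad Q_n=G(\widehat M/f^n\widehat M)=A^q/(f^n\widehat M)^* .\tag{3}$$

**Changing the base ring.** We want to compute over $A$. First, $G(R)=k[X,Y,Z]\oplus A^q(-1)$ is finite over $k[X,Y,Z]$, so by (F1) regularity may be taken over $k[X,Y,Z]$. Next, $Z$ acts on $A^q$, hence on $Q_n$, by a $q\times q$ matrix with entries in $A_1$ (the degree-one part of $f$). By Cayley–Hamilton some $Z^q+a_1Z^{q-1}+\dots+a_q$ with $a_i\in A_i$ annihilates $Q_n$. So $Z^q\in(X,Y)+\operatorname{Ann}Q_n$, and by (F1) $H^i_{(X,Y,Z)}(Q_n)=H^i_{(X,Y)}(Q_n)$. As $\operatorname{reg}k[X,Y,Z]/(Z^n)=n-1$, we obtain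
$$\operatorname{reg}(G(R)/I_n^*)=\max\{n-1,\ \operatorname{reg}_AQ_n+1\}.\tag{4}$$

**Removing $Y^n$.** We express $Q_n$ by $U_n$. We have $f^n\widehat M=Y^n\theta^n\widehat M$, and $Y$ is a nonzerodivisor on $A^q$, so $(Y^nw)^*=Y^nw^*$ and $(f^n\widehat M)^*=Y^nU_n\cong U_n(-n)$. Let $u=\operatorname{reg}U_n$. As $0\ne U_n\subseteq A^q$ lives in degrees $\ge0$, (F5) gives $u\ge0$, so $n+u\ge1$. Apply (F2) to $0\to Y^nU_n\to A^q\to Q_n\to0$, where $\operatorname{reg}A^q=0$. It gives $\operatorname{reg}Q_n\le\max(0,n+u-1)=n+u-1$ and $n+u\le\max(0,\operatorname{reg}Q_n+1)$, whence $n+u\le\operatorname{reg}Q_n+1$. So $\operatorname{reg}Q_n=n+u-1$, and (4) gives $\max\{n-1,n+u\}=n+u$. $\square$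

*What $e_n$ sees.* By (3), $X,Y$ are linear parameters of the two-dimensional rings $G(R)/I_n^*$. As $Y^nU_n$ lives in degrees $\ge n\ge1$, the quotient of $G(R)/I_n^*$ by $(X,Y)$ is $k[Z]/(Z^n)\oplus k^q(-1)$, with top degree $\max(n-1,1)$. So $e_n=\max(n,2)$, whatever $\theta$ is, as announced in Section 4.

We now want $U_n$ to contain $V_{qn}$ as a direct summand. Multiplication by $\theta:=c^qt$ inserts a factor $c^q$, and the span of $1,c$ contains the combinations $a+bc$. But this span is not stable under $\theta$: we have $c^qt\cdot c=(c-x)ct$, which involves $c^2$. So we need all of $1,c,\dots,c^{q-1}$.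

*First choice: equal weights.* Take $\varepsilon_l=c^l$ and $M'=\bigoplus_{l<q}Ac^l$. This is stable under $ct$, because $ct\cdot c^{q-1}=(c-x)t=Yc-X$, and so it is stable under $\theta=ct-X$. Here weight and degree coincide: $\theta$ is an injective homogeneous map of degree $1$ on $A^q$, so $(\theta^nv)^*=\theta^n(v^*)$, $U_n=\theta^nA^q\cong A^q(-n)$ and $\operatorname{reg}U_n=n$. Lemma 4 gives $\operatorname{reg}(G(R)/I_n^*)=2n$ for all $n\ge1$: no oscillation. The trouble is that $\theta^nM'$ is already homogeneous, so taking initial forms does nothing. The elements $a+bc$ are there, but they do not split off.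

*Second choice: unequal weights.* Write $(m)^+=\max(m,0)$ and put
$$\varepsilon_0=1,\qquad \varepsilon_l=c^lt^{l-1}\ (1\le l\le q-1),\qquad M=\bigoplus_{l=0}^{q-1}A\varepsilon_l\subset k[c,t].$$
Now $\varepsilon_l$ has weight $(l-1)^+$ but still degree $0$ in $G(\widehat M)$. In an element of weight $d$, the coefficient of $\varepsilon_l$ has degree $d-(l-1)^+$, so the later coefficients have lower degree and take over the initial form. Only elements with no $\varepsilon_l$, $l\ge2$, have an initial form involving $\varepsilon_0,\varepsilon_1$, and for these the initial form is the whole element. So taking initial forms eliminates $c^2,\dots,c^{q-1}$, and what remains in $A\varepsilon_0\oplus A\varepsilon_1$ is $V_{qn}$. The next two sections prove this.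

We check that the construction is legitimate. The sum is direct, since $1,c,\dots,c^{q-1}$ are independent over $k[x]$, and
$$M_d=t^dN_d,\qquad N_d=\bigoplus_{l=0}^{q-1}c^l\,k[x]_{\le d-(l-1)^+}.\tag{5}$$
Moreover $ct\,\varepsilon_0=Y\varepsilon_1$, $ct\,\varepsilon_l=\varepsilon_{l+1}$ for $1\le l\le q-2$, and
$$ct\,\varepsilon_{q-1}=c^qt^{q-1}=(c-x)t^{q-1}=Y^{q-1}\varepsilon_1-XY^{q-2}\varepsilon_0 .$$
So $M$ is stable under $ct$ and hence under $\theta=ct-X=ct-t(c-c^q)=c^qt$. From now on $\widehat M=M\otimes_Ak[[X,Y]]$ with this $\theta$, and $R,I$ are as in Lemma 4. Every $\theta^n$ is nonzero, because $\theta^n\varepsilon_0=c^{qn}t^n\ne0$.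

## 7. Membership in $\theta^nM$ is divisibility by $c^{qn}$

**Lemma 5.** $(\theta^nM)_d=\{t^d\omega:\ \omega\in N_d,\ c^{qn}\mid\omega\text{ in }k[c]\}$.

*Proof.* The inclusion "$\subseteq$" is clear, since $\theta^n=c^{qn}t^n$ and $\theta^nM\subseteq M$. For "$\supseteq$" it suffices to prove the following.

*Claim. If $\eta\in k[c]$ and $\omega=c^q\eta\in N_d$, then $\eta\in N_{d-1}$.*

Indeed, suppose $\omega\in N_d$ and $c^{qn}\mid\omega$ with $n\ge1$. Write $\omega=c^q\eta$. By the claim $\eta\in N_{d-1}$, and $c^{q(n-1)}\mid\eta$, so by induction on $n$ we have $t^{d-1}\eta\in\theta^{n-1}M$. Then $t^d\omega=\theta\cdot t^{d-1}\eta\in\theta^nM$.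

To prove the claim, let $0\ne\eta=\sum_{l=0}^{q-1}c^l\eta_l$ with $\eta_l\in k[x]$. Since $c^q=c-x$, the coefficients of $\omega=(c-x)\eta=\sum_lc^l\omega_l$ are
$$\omega_0=-x(\eta_0+\eta_{q-1}),\qquad \omega_1=\eta_0+\eta_{q-1}-x\eta_1,\qquad \omega_l=\eta_{l-1}-x\eta_l\quad(2\le l\le q-1).$$
Let $D=\max_{\eta_l\ne0}\bigl(\deg\eta_l+(l-1)^+\bigr)$. We must show $D\le d-1$. Suppose $D\ge d$, and let $l$ be the smallest index attaining $D$. In each case the term with factor $x$ cannot be cancelled.

* If $l\ge2$: $\deg\eta_{l-1}<D-(l-2)=D+1-(l-1)=\deg x\eta_l$. So $\deg\omega_l=D+1-(l-1)>d-(l-1)$, contradicting $\omega\in N_d$.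
* If $l=1$: $\deg\eta_0<D$, and $\deg\eta_{q-1}\le D-(q-2)<D$ because $q\ge3$. So $\deg\omega_1=D+1>d$, a contradiction.
* If $l=0$: $\deg\eta_{q-1}\le D-(q-2)<D=\deg\eta_0$. So $\deg\omega_0=D+1>d$, a contradiction.

Hence $D\le d-1$, which says $\eta\in N_{d-1}$. $\square$

## 8. The initial module splits, and $V_{qn}$ is one of its summands

**Step 1: weight-homogeneous elements suffice.** The purpose is to describe $U_n$ by elements of $\theta^nM$ of a single weight. We have $\widehat M=\prod_dM_d$ and, as $\theta$ is homogeneous of weight $1$, $\theta^n\widehat M=\prod_d(\theta^nM)_d$. Let $w=\sum_lw_l\varepsilon_l\in\theta^n\widehat M$ have order $i$. Its initial form is $\sum_l(w_l)_i\varepsilon_l$, where $(w_l)_i$ is the degree-$i$ part, and $(w_l)_i\varepsilon_l$ has weight $i+(l-1)^+$. Group this sum by weight. The weight-$d$ part of the initial form is the degree-$i$ part of the weight component $w^{(d)}\in\theta^nM$. It is the initial form of $w^{(d)}$ if $w^{(d)}$ has order $i$, and zero otherwise. So $U_n$ is spanned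 by the initial forms of weight-homogeneous elements of $\theta^nM$.

**Step 2: initial forms of weight-homogeneous elements.** We locate them among the $A\varepsilon_l$. For $0\ne w\in M_d$, each nonzero $w_l$ is homogeneous of degree $d-(l-1)^+$. Let $L=\max\{l:w_l\ne0\}$. If $L\ge2$, the degree $d-(L-1)$ is strictly smaller than all the others, and the initial form is $w_L\varepsilon_L$. If $L\le1$, both coefficients have degree $d$, and the initial form is $w=w_0\varepsilon_0+w_1\varepsilon_1$ itself. For fixed $L\ge2$, the elements $w\in\theta^nM$ with $w_l=0$ for $l>L$ form a graded $A$-submodule, so their coefficients $w_L$ form a homogeneous ideal $U^{(L)}\subseteq A$. Hence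
$$U_n=U^{(1)}\oplus\bigoplus_{L=2}^{q-1}U^{(L)}\varepsilon_L,\qquad U^{(1)}=\theta^nM\cap(A\varepsilon_0\oplus A\varepsilon_1).\tag{6}$$

**Step 3: the first summand is $V_{qn}$.** An element of weight $d$ of $A\varepsilon_0\oplus A\varepsilon_1$ is $t^d(a(x)+b(x)c)$ with $a,b\in A_d$. By Lemma 5 it lies in $\theta^nM$ if and only if $c^{qn}\mid a(x)+b(x)c$. So $U^{(1)}=V_{qn}$.

**Step 4: the other summands are large.** We show that the ideals $U^{(L)}$ cannot raise the regularity.

**Lemma 6.** Let $j=qn$ and $2\le L\le q-1$. Then $U^{(L)}_e=A_e$ for all $e\ge\max(0,\beta_j-L)$.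

*Proof.* Let $0\ne u\in A_e$ and put $d=e+L-1\ge\beta_j-1$. By Lemma 1, $\phi_{j,d}$ is surjective, so there are $a,b\in A_d$ with $a(x)+b(x)c\equiv-c^Lu(x)$ modulo $c^j$. Then
$$w=a\varepsilon_0+b\varepsilon_1+u\varepsilon_L=t^d\bigl(a(x)+b(x)c+c^Lu(x)\bigr)\in M_d$$
lies in $\theta^nM$ by Lemma 5, and its initial form is $u\varepsilon_L$. So $u\in U^{(L)}$. $\square$

**Proposition 7.** $r_n=n+\beta_{qn}$ for all $n\ge1$.

*Proof.* By Lemma 1 and (F3), $\operatorname{reg}U^{(1)}=\operatorname{reg}V_{qn}=\beta_{qn}$. By Lemma 6, $A/U^{(L)}$ is zero or has finite length with top degree at most $\beta_{qn}-L-1$. So (F2) gives $\operatorname{reg}U^{(L)}\le\max(0,\beta_{qn}-L)\le\beta_{qn}$. By (6), $\operatorname{reg}U_n=\beta_{qn}$. Now apply Lemma 4. $\square$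

## 9. The oscillation of $r_n/n$: end of the proof of Theorem 1

The ring $R$ and the ideal $I=ZR$ have the required properties by Lemma 4, and $r_n=n+\beta_{qn}$ by Proposition 7. We read off the three clauses from Corollary 3.

1. $\frac{qn}2\le\beta_{qn}\le(q-1)n$ gives $(1+\frac q2)n\le r_n\le qn$.
2. For $n=q^m$ we have $qn=q^{m+1}$, so $\beta_{qn}=q^{m+1}-q^m=(q-1)n$ and $r_n=qn$.
3. For $n=2(q-1)q^m$ we have $qn=2(q^{m+2}-q^{m+1})$, so $\beta_{qn}=\frac{qn}2$ and $r_n=(1+\frac q2)n$.

Hence $\liminf r_n/n=1+\frac q2<q=\limsup r_n/n$, and the limit does not exist.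

It remains to see that every $y$ strictly between these two values is a limit point. By Lemma 1, $0\le\beta_{q(n+1)}-\beta_{qn}\le q$, so $1\le r_{n+1}-r_n\le q+1$. With $r_n\le qn$,
$$\Bigl|\frac{r_{n+1}}{n+1}-\frac{r_n}{n}\Bigr|=\frac{|n(r_{n+1}-r_n)-r_n|}{n(n+1)}\le\frac{(q+1)n+qn}{n(n+1)}\longrightarrow0 .$$
The sequence is below $y$ infinitely often and above $y$ infinitely often, so there are infinitely many $n$ with $\frac{r_n}n\le y\le\frac{r_{n+1}}{n+1}$. For these $n$ the distance from $\frac{r_n}n$ to $y$ is at most the step, which tends to $0$. So the set of limit points is $[1+\frac q2,q]$. $\blacksquare$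

(For $q=3$, $n=2$: $\beta_6=3$ by the hand computation in Section 5, so $r_2=5$, as in the table.)

## 10. Saturation and integral closure: the proof of Theorem 3

As arranged in Section 4, the residue field is infinite and $G=G(R)$. If $\dim R/I=0$, then $I$ is $\mathfrak m$-primary and Theorem 2 applies. So let $\dim R/I=1$; then $\dim R\ge1$. The ring $R$ is reduced, being a subring of its reduced completion.

The rings $G/I_n^*$ need not be Cohen–Macaulay, so Theorem 2 does not apply. We separate off the torsion. Let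
$$K_n=I^n:\mathfrak m^\infty=\bigcup_s(I^n:\mathfrak m^s),\qquad \rho_n=\operatorname{reg}(G/K_n^*).$$
Then $K_nK_m\subseteq K_{n+m}$, $K_n/I^n$ has finite length, and $R/K_n$ is Cohen–Macaulay of dimension $1$. By Artin–Rees in $R/I^n$, $(K_n\cap\mathfrak m^i)+I^n=K_n\cap(\mathfrak m^i+I^n)$ equals $I^n$ for $i\gg0$. So
$$s_n:=\min\{i\ge0:\ K_n\cap\mathfrak m^i\subseteq I^n\}$$
is finite.

*Example.* For $I=X\mathfrak m$ in $k[[X,Y]]$ we have $I^n=X^n\mathfrak m^n$ and $K_n=(X^n)$, so $\rho_n=n-1$. Further, $K_n\cap\mathfrak m^i=X^n\mathfrak m^{i-n}$ for $i\ge n$, so $s_n=2n$. In Section 3 we found $\operatorname{reg}(G/I_n^*)=2n-1=\max(\rho_n+1,s_n)-1$, and this is the first step in general.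

**Step 0: $\operatorname{reg}(G/I_n^*)+1=\max(\rho_n+1,s_n)$.** This splits the problem into two sequences. The degree-$i$ part of $K_n^*/I_n^*$ vanishes if and only if $K_n\cap\mathfrak m^i\subseteq I^n+\mathfrak m^{i+1}$: if $u\in K_n\cap\mathfrak m^i$ is $a+b$ with $a\in I^n$ and $b\in\mathfrak m^{i+1}$, then automatically $a\in\mathfrak m^i$. Also $b=u-a\in K_n$, so the condition is $K_n\cap\mathfrak m^i\subseteq I^n+(K_n\cap\mathfrak m^{i+1})$. If it holds in all degrees $\ge i$, iteration gives $K_n\cap\mathfrak m^i\subseteq I^n+(K_n\cap\mathfrak m^N)$ for all $N\ge i$, hence $K_n\cap\mathfrak m^i\subseteq I^n$; the converse is clear. So $K_n^*/I_n^*$ vanishes in all degrees $\ge i$ if and only if $i\ge s_n$. In particular it has finite length. If $K_n\ne I^n$, then $s_n\ge1$ and its top degree is $s_n-1$; if $K_n=I^n$, then it is zero and $s_n=0$.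

In the sequence $0\to K_n^*/I_n^*\to G/I_n^*\to G/K_n^*\to0$ the first term has only $H^0$. So $H^0$ of the middle is an extension of $H^0(G/K_n^*)$ by $K_n^*/I_n^*$, and the higher local cohomology of the middle and right terms agrees. Therefore $\operatorname{reg}(G/I_n^*)$ is the maximum of $\rho_n$ and the top degree of $K_n^*/I_n^*$. This is the formula; when $s_n=0$ it uses $\rho_n\ge0$, which Step 1 shows.

**Step 1: $\lim\rho_n/n$ exists and is finite.** We rerun Theorem 2 for $R/K_n$, although $G(R/K_n)$ need not be Cohen–Macaulay. Choose $z\in\mathfrak m$ whose initial form $z^*\in G_1$ is a parameter of $G/I_1^*$; then it is a parameter of every $G/I_n^*$ and of its one-dimensional quotient $G/K_n^*$. For $i\gg0$ we have $\mathfrak m^{i+1}\subseteq z\mathfrak m^i+I^n+\mathfrak m^{i+2}$, so $\mathfrak m^{i+1}\subseteq z\mathfrak m^i+I^n$ by Nakayama in $R/I^n$. So $z$ is a parameter of $R/I^n$ and of the one-dimensional Cohen–Macaulay ring $B:=R/K_n$. Hence $z$ is a nonzerodivisor on $B$.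

Let $Q=G(B)=G/K_n^*$ and let $t_n\ge0$ be the top degree of $Q/z^*Q$. Then $t_n+1=\min\{i:G_i\subseteq K_n^*+z^*G\}$ is subadditive exactly as in Section 4, because $K_n^*K_m^*\subseteq K_{n+m}^*$. So $\lim t_n/n$ exists and is finite. We claim that $\rho_n=t_n$.

For $i\ge t_n$, $Q_{i+1}=z^*Q_i$, that is, $\mathfrak m^{i+1}B=z\mathfrak m^iB+\mathfrak m^{i+2}B$, so $\mathfrak m^{i+1}B=z\mathfrak m^iB$ by Nakayama. As $z$ is a nonzerodivisor, $z:\mathfrak m^iB\to\mathfrak m^{i+1}B$ is bijective for all $i\ge t_n$, and passing to quotients so is $z^*:Q_i\to Q_{i+1}$. Since $z^*$ is a parameter of $Q$, (F1) says that $H^0_{G_+}(Q)$ and $H^1_{G_+}(Q)$ are the kernel and cokernel of $Q\to Q_{z^*}$, and all other $H^i$ vanish. In degrees $i\ge t_n$ the map $Q_i\to(Q_{z^*})_i$ is bijective, so $H^0$ and $H^1$ vanish there, and $\rho_n\le t_n$. Suppose $\rho_n<t_n$. Then $H^1(Q)_{t_n-1}=0$, so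
$$Q_{t_n-1}\to(Q_{z^*})_{t_n-1}\xrightarrow{\ z^*\ }(Q_{z^*})_{t_n}=Q_{t_n}$$
is surjective, the second map being bijective. The composite is multiplication by $z^*$, so $(Q/z^*Q)_{t_n}=0$, a contradiction. So $\rho_n=t_n\ge0$.

**Step 2: $K_n\cap\mathfrak m^{i+1}=\mathfrak m(K_n\cap\mathfrak m^i)$ for $i\ge\max(\gamma,\rho_n+1)$, where $\gamma=\operatorname{reg}G$.** This lets us move up in degree uniformly in $n$. By (F2) for $0\to K_n^*\to G\to G/K_n^*\to0$ and (F5), $K_n^*$ is generated in degrees $\le\max(\gamma,\rho_n+1)$. So for $i$ in the stated range $(K_n^*)_{i+1}=G_1(K_n^*)_i$, which means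
$$K_n\cap\mathfrak m^{i+1}=\mathfrak m(K_n\cap\mathfrak m^i)+(K_n\cap\mathfrak m^{i+2}).$$
Applying this also to $i+1,i+2,\dots$, we get $K_n\cap\mathfrak m^{i+1}\subseteq\mathfrak m(K_n\cap\mathfrak m^i)+(K_n\cap\mathfrak m^N)$ for all $N\ge i+2$. By Artin–Rees, $K_n\cap\mathfrak m^N\subseteq\mathfrak m^{i+1}K_n\subseteq\mathfrak m(K_n\cap\mathfrak m^i)$ for $N\gg0$. This gives one inclusion; the other is clear.

**Step 3: a tractable substitute for $s_n$.** No sub- or superadditivity of $s_n$ is visible. We replace $I^n$ by its integral closure $\overline{I^n}$, where valuations are available. Recall that $u\in\overline J$ means $u^h+a_1u^{h-1}+\dots+a_h=0$ for some $h\ge1$ and $a_i\in J^i$, and that $u\in\overline J$ if and only if its image lies in $\overline{J(R/\mathfrak q)}$ for every minimal prime $\mathfrak q$. Rees' valuation theorem says: for a nonzero proper ideal $J$ of a Noetherian domain there are finitely many discrete valuations $v_j$, nonnegative on the domain, such that for all $n\ge 1$, $u\in\overline{J^n}$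 if and only if $v_j(u)\ge n\,v_j(J)$ for all $j$. Here $v_j(J)$ is the minimum of $v_j$ on $J$; valuations with $v_j(J)=0$ impose nothing and are dropped.

*Example.* For $J=(X^2,Y^3)\subset k[[X,Y]]$ one valuation suffices, the monomial one with $v(X)=3$, $v(Y)=2$, $v(J)=6$. For instance $v(XY^2)=7\ge6$, and indeed $(XY^2)^2=X^2\cdot Y^3\cdot Y\in J^2$.

Apply this to the domains $R/\mathfrak q$. In $R/\mathfrak q$ with $\mathfrak q\supseteq I$ the ideal becomes $0$, whose integral closure is $0$. So $u\in\overline{I^n}$ if and only if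

* $u\in\mathfrak q$ for every minimal prime $\mathfrak q\supseteq I$, and
* $v_j(u)\ge n\,v_j(I)$ for finitely many discrete valuations $v_j$ on domains $R/\mathfrak q$ with $\mathfrak q\not\supseteq I$ minimal, where $v_j=\infty$ on $\mathfrak q$ and $0<v_j(I)<\infty$.

Elements $u\in K_n$ satisfy most of these conditions for free. Since $\dim R\ge1$, no minimal prime $\mathfrak q$ contains $\mathfrak m$; if $\mathfrak q\supseteq I$, then $\mathfrak m^su\subseteq I^n\subseteq\mathfrak q$ gives $u\in\mathfrak q$. If the center $\{r\in R:v_j(r)>0\}$ of $v_j$ is not $\mathfrak m$, choose $s\in\mathfrak m$ with $v_j(s)=0$; then $s^Nu\in I^n$ for some $N$, so $v_j(u)=v_j(s^Nu)\ge n\,v_j(I)$. Only the $v_j$ with center $\mathfrak m$ matter, and these satisfy $v_j\ge i$ on $\mathfrak m^i$. So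
$$\sigma_n:=\min\{i\ge0:\ K_n\cap\mathfrak m^i\subseteq\overline{I^n}\}$$
satisfies $\sigma_n\le n\max_jv_j(I)$, the maximum being over the $v_j$ with center $\mathfrak m$ (and $\sigma_n=0$ if there are none).

*The limit of $\sigma_n/n$ exists.* Fix $n_0\geq 1$ with $\sigma_{n_0}\ge1$. There is $u\in(K_{n_0}\cap\mathfrak m^{\sigma_{n_0}-1})\setminus\overline{I^{n_0}}$, and so some $v_j$ with $v_j(u)\le n_0v_j(I)-1$. Choose $w\in I$ with $v_j(w)=v_j(I)$. For $n=an_0+b$ with $a\ge1$, $0\le b<n_0$, we have
$$u^aw^b\in K_n\cap\mathfrak m^{a(\sigma_{n_0}-1)},\qquad v_j(u^aw^b)\le a(n_0v_j(I)-1)+b\,v_j(I)=n\,v_j(I)-a .$$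
So $u^aw^b\notin\overline{I^n}$, and $\sigma_n>a(\sigma_{n_0}-1)$. Letting $n\to\infty$ gives $\liminf_n\sigma_n/n\ge(\sigma_{n_0}-1)/n_0$; this is trivial if $\sigma_{n_0}=0$. Letting $n_0\to\infty$ along a sequence realizing the limsup gives $\liminf\ge\limsup$. The limit is finite by the bound above.

**Step 4: $s_n$ and $\sigma_n$ differ by a bounded amount, up to $\rho_n$.** Here analytic unramifiedness enters. By a theorem of Rees (see Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, Ch. 9), $\bigoplus\overline{I^n}T^n$ is a finite module over the Noetherian ring $\mathcal R=\bigoplus I^nT^n$. So the $\mathfrak m$-torsion of $\bigoplus\overline{I^n}/I^n$ is a finitely generated $\mathcal R$-module. Each generator is killed by a power of $\mathfrak m$, so all of it is killed by one $\mathfrak m^c$. As $(K_n\cap\overline{I^n})/I^n$ is $\mathfrak m$-torsion,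
$$\mathfrak m^c(K_n\cap\overline{I^n})\subseteq I^n\qquad\text{for all }n.$$
Let $i=\max(\gamma,\rho_n+1,\sigma_n)$. By Step 2 applied $c$ times and the definition of $\sigma_n$,
$$K_n\cap\mathfrak m^{i+c}=\mathfrak m^c(K_n\cap\mathfrak m^i)\subseteq\mathfrak m^c(K_n\cap\overline{I^n})\subseteq I^n .$$
So $s_n\le\max(\gamma,\rho_n+1,\sigma_n)+c$. Clearly $s_n\ge\sigma_n$, since $I^n\subseteq\overline{I^n}$. With Step 0,
$$\max(\rho_n+1,\sigma_n)\ \le\ \operatorname{reg}(G/I_n^*)+1\ \le\ \max(\gamma,\rho_n+1,\sigma_n)+c ,$$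
where $\gamma$ and $c$ do not depend on $n$. Dividing by $n$, the limit exists and equals $\max(\lim\rho_n/n,\ \lim\sigma_n/n)<\infty$. $\blacksquare$

For $I=X\mathfrak m$ in $k[[X,Y]]$ the two limits are $\lim\rho_n/n=1$ and $\lim\sigma_n/n=2$. Indeed $X^n\mathfrak m^n$ is integrally closed: it is the set of $u$ with $\operatorname{ord}_X(u)\ge n$ and $\mathfrak m$-adic order at least $2n$. So $\sigma_n=s_n=2n$, and the maximum $2$ is the limit found by hand in Section 3.
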